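# Phase synchronization: the semidefinite relaxation is not tight above noise level $\sqrt{n/\log n}$

## 1. Two theorems on the failure of tightness

Write $\mathbb C_1=\{x\in\mathbb C:|x|=1\}$ and $\langle A,B\rangle=\mathrm{Tr}(A^{\mathrm H}B)$. Let $z^*\in\mathbb C_1^n$, $\sigma>0$, and
$$Y=z^*(z^*)^{\mathrm H}+\sigma W ,$$
where $W$ is Hermitian with zero diagonal and its entries $W_{jk}$, $j<k$, are independent standard complex Gaussians (real and imaginary parts independent $N(0,1/2)$). An *MLE* (maximum likelihood estimator) is a maximizer $\hat z^{\rm MLE}$ of $\langle Y,zz^{\mathrm H}\rangle$ over $z\in\mathbb C_1^n$. The *SDP* is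
$$\max\{\langle Y,Z\rangle:\ Z\in\mathbb C^{n\times n},\ Z=Z^{\mathrm H}\succeq0,\ Z_{jj}=1\ \text{for all }j\},$$
and $\hat Z^{\rm SDP}$ denotes a maximizer. The SDP is *tight* if it has a unique maximizer and this maximizer is $\hat z^{\rm MLE}(\hat z^{\rm MLE})^{\mathrm H}$ for some MLE. The *discrepancy* is
$$D_n=n^{-2}\big\|\hat Z^{\rm SDP}-\hat z^{\rm MLE}(\hat z^{\rm MLE})^{\mathrm H}\big\|_{\rm F}^2,$$
with the infimum over all choices of maximizers if they are not unique.

**Theorem 1.** There is an absolute constant $C$ such that for all $n\ge2$, all $\sigma\ge35\sqrt{n/\log n}$ and all $z^*\in\mathbb C_1^n$,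
$$\mathbb P(\text{the SDP is tight})\le Cn^{-1/2}.$$

**Theorem 2.** There are absolute constants $C_1,C_2,n_0$ such that for $n\ge n_0$, $\sigma\ge C_1\sqrt{n/\log n}$ and all $z^*\in\mathbb C_1^n$, with probability at least $1-e^{-\sqrt n}$,
$$\max_{\rm SDP}\langle Y,Z\rangle-\max_{z\in\mathbb C_1^n}\langle Y,zz^{\mathrm H}\rangle\ \ge\ n^2e^{-C_2(1+n/\sigma^2)},\qquad D_n\ \ge\ e^{-C_2(1+n/\sigma^2)} .$$

Let us unpack this. We want to recover $n$ unknown phases $z_j^*$ from noisy pairwise comparisons $Y_{jk}=z_j^*\overline{z_k^*}+\sigma W_{jk}$. The MLE is a maximum over a torus, a nonconvex problem. A matrix that is feasible for the SDP and has rank one is exactly a matrix $zz^{\mathrm H}$ with $z\in\mathbb C_1^n$. So the SDP is the same problem with the rank constraint dropped, and its value is at least that of the MLE. Tightness says that dropping the constraint changed nothing. A global phase never matters: $z$ and $e^{i\beta}z$ give the same matrix $zz^{\mathrm H}$.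

Let $n\to\infty$ with $\sigma=\sigma_n$, and let "w.h.p." mean with probability tending to $1$, uniformly in $z^*$. The problem comes from Anderson Ye Zhang, "Tightness of SDP and Burer-Monteiro Factorization for Phase Synchronization in High-Noise Regime", arXiv:2510.01522 (2025). Two known results go with it.

1. There is $c_0>0$ such that if $\sigma_n\le c_0\sqrt{n/\log n}$, the SDP is tight w.h.p.
2. There are $c,C_0>0$ such that in the regime $\sigma_n\gtrsim\sqrt{n/\log n}$ with $n/\sigma_n^2\ge C_0$, w.h.p. $D_n\le\exp(-c\,n/\sigma_n^2)$.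

The question was whether $\sigma\lesssim\sqrt{n/\log n}$ is also necessary for tightness. Theorem 1 says yes, in a strong form: if $\sigma_n/\sqrt{n/\log n}\to\infty$, then eventually $\sigma_n\ge35\sqrt{n/\log n}$, so $\mathbb P(\text{tight})\to0$. With result 1, the threshold has order exactly $\sqrt{n/\log n}$. Theorem 2 says that result 2 is sharp up to the constant in the exponent: if $n/\sigma^2\ge C_0$, then $1+n/\sigma^2\le(1+1/C_0)\,n/\sigma^2$. When $\sigma\gtrsim\sqrt n$, Theorem 2 bounds $D_n$ below by a positive constant. The sharp constants, in the threshold and in the exponent, are not determined here. Results 1 and 2 are used only for this comparison, never in a proof.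

## 2. Up to three phases the relaxation is tight; four phases can leave a gap

For $n=2$, a feasible $Z$ is given by one number $w=Z_{12}$ with $|w|\le1$, and $\langle Y,Z\rangle=2+2\,\mathrm{Re}(\overline{Y_{12}}w)$. If $Y_{12}\ne0$, the unique maximizer is $w=Y_{12}/|Y_{12}|$, which has rank one. So the SDP is tight almost surely, at every noise level.

The same holds for $n=3$. Let $Z=VV^{\mathrm H}$ be feasible of rank $r$, with $V$ of size $n\times r$. The conditions $(VHV^{\mathrm H})_{kk}=0$, $k=1,\dots,n$, are $n$ real linear equations for a Hermitian $r\times r$ matrix $H$, that is, for $r^2$ real unknowns. If $r^2>n$ there is a solution $H\ne0$; then $V(I\pm\epsilon H)V^{\mathrm H}$ are feasible for small $\epsilon$, they differ, and $Z$ is their midpoint. So an extreme point of the feasible set has $r^2\le n$, and for $n\le3$ this forces $r=1$. Hence for $n\le 3$ the SDP has a maximizer of the form $zz^{\mathrm H}$. The SDP maximizer is almost surely unique: the SDP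 value is a convex function of the off-diagonal part of $Y$, hence differentiable almost everywhere, and at a point of differentiability the gradient determines the off-diagonal entries of every maximizer. So for $n\le3$ the SDP is tight almost surely, for every $\sigma$. Theorem 1 does not contradict this, since its constant $C$ makes the bound trivial for small $n$.

For $n=4$ a gap can appear. With $\zeta=e^{2\pi i/3}$ take the unit vectors
$$u_1=\binom10,\qquad u_{2+m}=\binom{1/\sqrt3}{\sqrt{2/3}\,\zeta^m}\quad(m=0,1,2)$$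
in $\mathbb C^2$, let $U=(u_1,u_2,u_3,u_4)$ and $G=U^{\mathrm H}U$. One checks $UU^{\mathrm H}=2I$, so $G^2=2G$, and $G$ is twice a projection of rank two with unit diagonal. For $Y=G$ every feasible $Z$ has $\langle G,Z\rangle\le2\,\mathrm{Tr}Z=8$, with equality at $Z=G$. A vector $z\in\mathbb C_1^4$ with $z^{\mathrm H}Gz=8$ would lie in the range of $G$, so $z_j=u_j^{\mathrm H}w$ for some $w\in\mathbb C^2$. From $j=1$, $|w_1|=1$; from $\sum_j|z_j|^2=2|w|^2=4$, $|w_2|=1$. Then $|z_{2+m}|^2=1+\frac{2\sqrt2}3\mathrm{Re}(\bar w_1w_2\zeta^{-m})=1$ for $m=0,1,2$, so the nonzero number $\bar w_1w_2$ would be orthogonal to three directions at mutual angle $120^\circ$. This is impossible, and the gap is positive at $Y=G$. Both optimal values are continuous in $Y$, so the gap is positive near $G$, an event of positive probability for every $\sigma$.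

## 3. The matrix $L$ at a critical point

**Reduction to $z^*=\mathbf 1$.** With $D=\mathrm{diag}(z^*)$, replacing $Y$ by $D^{\mathrm H}YD$ replaces $W$ by $D^{\mathrm H}WD$, which has the same law, and it changes neither tightness nor $D_n$ nor the optimal values. So we assume $z^*=\mathbf 1$; uniformity in $z^*$ is then automatic.

**Notation.** Put
$$a=\frac{\sqrt n}\sigma,\qquad B=n+8\sigma\sqrt n,\qquad Q=\frac B{\sigma\sqrt n}=a+8,$$
so that
$$\frac B{\sigma^2}=Qa,\qquad \frac{B^2}{n\sigma^2}=Q^2,\qquad n\le B,\qquad a\le Q. \tag{1}$$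
Think of $B$ as the size of $Y$ and of $Q^2$ as $n/\sigma^2$ up to constants. Further, $Y_o$ is the off-diagonal part of $Y$, $D_z=\mathrm{diag}(z)$, $\Pi=I-\frac1n\mathbf 1\mathbf 1^T$ and $f_j=\Pi e_j$. Thus $\sum_jf_jf_j^T=\Pi$, $|f_j|^2=1-\frac1n$, and $f_j^T\psi=\psi_j$ if $\psi\perp\mathbf 1$. For $J\subset[n]$ the matrix with columns $(f_j)_{j\in J}$ has norm at most $1$. For $M$ with $M=\Pi M\Pi$, $M^+$ is the pseudoinverse. "$\mathbf 1^{\mathrm H}x\ge0$" always means real and nonnegative. We assume throughout that $a^2\le\log n$ and that $n$ exceeds a suitable absolute constant.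

**Norm event.** Let $\mathcal E=\{\|W\|\le8\sqrt n\}$. For a unit vector $x$, $x^{\mathrm H}Wx=2\sum_{j<k}\mathrm{Re}(\bar x_jW_{jk}x_k)$ is a centred real Gaussian of variance $2\sum_{j<k}|x_j|^2|x_k|^2\le1$. A $\frac14$-net of the unit sphere of $\mathbb C^n$ can be chosen with at most $9^{2n}=81^n$ points, and $\|W\|\le2\max_{\rm net}|x^{\mathrm H}Wx|$. So $\mathbb P(\mathcal E^c)\le81^n\cdot2e^{-8n}\le2e^{-3n}$. On $\mathcal E$, $\|Y_o\|\le(n-1)+8\sigma\sqrt n\le B$.

**Definition (critical vector, $\lambda$, $L$).** For $z\in\mathbb C_1^n$ let $A=D_z^{\mathrm H}Y_oD_z$, so $A_{jk}=\bar z_jY_{jk}z_k=R_{jk}+i\alpha_{jk}$ off the diagonal, with $R$ real symmetric, $\alpha$ real antisymmetric, both with zero diagonal. Call $z$ *critical* if $\alpha\mathbf 1=0$. Then $\lambda_j=\sum_kA_{jk}=\sum_kR_{jk}$ is real, and we put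
$$L=\mathrm{diag}(\lambda)-A=\mathrm{Lap}(R)-i\alpha,\qquad \mathrm{Lap}(R):=\mathrm{diag}(R\mathbf 1)-R .$$
So $L\mathbf 1=0$, $L_{jj}=\lambda_j$ and $\mathrm{Re}\,L=\mathrm{Lap}(R)$.

Without noise, $Y=\mathbf 1\mathbf 1^T$ and $z=\mathbf 1$ give $A=\mathbf 1\mathbf 1^T-I$, $\lambda_j=n-1$ and $L=n\Pi$. For $n=2$, $Y_{12}=1$, $z=(1,-1)$ we get $A_{12}=-1$, so $z$ is critical with $\lambda=(-1,-1)$ and $L=\begin{pmatrix}-1&1\\1&-1\end{pmatrix}$: a critical vector need not be a maximizer.

For critical $z$ and every SDP-feasible $Z$,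
$$\langle Y,zz^{\mathrm H}\rangle-\langle Y,D_zZD_z^{\mathrm H}\rangle=\sum_j\lambda_j-\mathrm{Tr}(AZ)=\langle L,Z\rangle. \tag{2}$$
Indeed, both terms on the left contain the contribution $n$ of the diagonal of $Y$, the first is $n+\mathbf 1^TA\mathbf 1$, the second is $n+\mathrm{Tr}(AZ)$, and $Z_{jj}=1$. For $Z=xx^{\mathrm H}$ with $x\in\mathbb C_1^n$ the difference is $x^{\mathrm H}Lx$. So a critical $z$ is an MLE exactly when $x^{\mathrm H}Lx\ge0$ for all $x\in\mathbb C_1^n$.

On $\mathcal E$, for critical $z$, since $\lambda_j=\bar z_j(Y_oz)_j$,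
$$\sum_j\lambda_j^2=|Y_oz|^2\le B^2n,\qquad \sum_j\lambda_j=z^{\mathrm H}Y_oz\le Bn. \tag{3}$$

**Fact A.** *An MLE is critical with all $\lambda_j\ge0$.* With $h=Y_oz$, the objective as a function of $z_j$ alone is $\mathrm{const}+2\mathrm{Re}(\bar z_jh_j)$, and $h_j$ does not involve $z_j$. At a maximum $\bar z_jh_j=|h_j|$. So $\sum_kA_{jk}=\bar z_jh_j$ is real and nonnegative.

**Fact B.** *The MLE is almost surely unique up to phase.* $V(Y)=\max_z\langle Y,zz^{\mathrm H}\rangle$ is convex in $Y_o$, hence differentiable for almost every $Y$. If $z$ is an MLE at such a $Y$, then $V(\cdot)\ge\langle\cdot,zz^{\mathrm H}\rangle$ with equality at $Y$, so both sides have the same gradient there; thus the gradient of $V$ determines all $z_j\bar z_k$. The matrices $A$ and $L$ do not change with a global phase, so almost surely "$L$ at the MLE" is well defined.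

**Fact C.** *If the SDP is tight, then $L\succeq0$ at the MLE whose matrix is the SDP maximizer.* Suppose $\psi^{\mathrm H}L\psi<0$. Let $h_k=\sqrt{1-\eta^2|\psi_k|^2}$ and $Z=hh^T+\eta^2\psi\psi^{\mathrm H}$, which is feasible for small $\eta$. As $L\mathbf 1=0$ and $h-\mathbf 1=O(\eta^2)$, we have $h^TLh=(h-\mathbf 1)^TL(h-\mathbf 1)=O(\eta^4)$, so $\langle L,Z\rangle=\eta^2\psi^{\mathrm H}L\psi+O(\eta^4)<0$ for small $\eta$. By (2), $zz^{\mathrm H}$ is not SDP-optimal.

**Fact D (linearization).** *If $M$ is Hermitian, $M\mathbf 1=0$, and $x^{\mathrm H}Mx\ge g'|x-\mathbf 1|^2$ for all $x\in\mathbb C_1^n$ with $\mathbf 1^{\mathrm H}x\ge0$, then $\mathrm{Re}\,M\succeq g'\Pi$.* For real $t\perp\mathbf 1$ take $x=e^{-i\beta}e^{i\eta t}$ (entrywise exponential) with $\beta=\arg\sum_ke^{i\eta t_k}$. The sum is $n-\frac12\eta^2|t|^2+O(\eta^3)$ with imaginary part $O(\eta^3)$, because $\sum t_k=0$. So $\beta=O(\eta^3)$ and $x-\mathbf 1=i\eta t+O(\eta^2)$. Hence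
$$x^{\mathrm H}Mx=(x-\mathbf 1)^{\mathrm H}M(x-\mathbf 1)=\eta^2t^T(\mathrm{Re}\,M)t+O(\eta^3),$$
where $t^T(\mathrm{Im}\,M)t=0$ by antisymmetry. Divide by $\eta^2$ and let $\eta\to0$.

Facts C and D show the tension that drives everything. Tightness needs $L\succeq0$ on complex vectors. Being an MLE needs $x^{\mathrm H}Lx\ge0$ on the torus only, and near $x=\mathbf 1$ this constrains only $\mathrm{Re}\,L$. For $n\le3$ the two conditions agree: by Section 2 feasible matrices are convex combinations of matrices $xx^{\mathrm H}$, so the torus condition gives $\langle L,Z\rangle\ge0$ for all feasible $Z$, and the computation in Fact C then gives $L\succeq0$.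

## 4. A negative diagonal entry at the wrong vector, and a counting plan

The first approach is to look for a negative diagonal entry. If the MLE were the true vector $\mathbf 1$, the diagonal of $L$ would be
$$\mathrm{Re}(Y_o\mathbf 1)_j=n-1+\sigma\sum_{k\ne j}\mathrm{Re}\,W_{jk},$$
where the last sum is $N(0,\frac{n-1}2)$. This entry is negative with probability $\mathbb P(N(0,1)>\sqrt{2(n-1)}/\sigma)$. If $\sigma\ge\sqrt{2n/\log n}$, the threshold is at most $\sqrt{\log n}$. By $\mathbb P(N(0,1)>x)\ge\frac{x}{1+x^2}\frac{e^{-x^2/2}}{\sqrt{2\pi}}$, for $n\ge3$ the probability is at least a constant times $n^{-1/2}/\sqrt{\log n}$. So the expected number of negative entries is at least a constant times $\sqrt{n/\log n}$, and a matrix with a negative diagonal entry is not positive semidefinite. The order of the noise is the right one.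

But Fact C speaks of $L$ at the MLE, and there Fact A gives $\lambda_j\ge0$ for every $j$, always: when row $j$ is very noisy, the MLE just turns its $j$-th phase. No diagonal entry can witness the failure of tightness. We need the joint behaviour of the whole matrix $L$ at the MLE. Since the MLE is a function of all entries of $Y$, it is not clear that any independence is left.

The way past this is to use the MLE as a coordinate. The pair (MLE, rotated data $A$) determines $Y$, and in these coordinates the law of $Y$ has an explicit density on an explicit domain $\mathcal K$. Tightness is contained in $\{L\succeq0\}$, and we shall see that $\mathcal K$ extends beyond this set by a quantitative margin. In these coordinates we take a point with $L\succeq0$ and push one row across the boundary, staying inside $\mathcal K$. The density drops by a factor $e^{-O(1+n/\sigma^2)}$, there are order $n$ rows to choose from, and few of the pushed sets overlap. The conclusion then comes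 from a trivial count: *if $\mathbb P(G_j)\ge\beta\,\mathbb P(T_j)$ for all $j$ and no point lies in more than $m$ of the $G_j$, then $\sum_j\mathbb P(T_j)\le m/\beta$*, because $\sum_j\mathbb P(G_j)\le m$. If a typical point of $T$ lies in order $n$ of the sets $T_j$, this bounds $\mathbb P(T)$ by order $m/(\beta n)$, which is small once $e^{O(n/\sigma^2)}\ll n$. That is where $\log n$ comes from.

Three things must be supplied: the density (Section 5), the margin by which $\mathcal K$ exceeds $\{L\succeq0\}$ (Section 6), and the cost of a push (Section 7).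

## 5. Polar coordinates for the law of $Y$

Let $\mathcal A=\{\alpha\text{ real antisymmetric},\ \alpha\mathbf 1=0\}$ and
$$\mathcal K=\{(R,\alpha):\alpha\in\mathcal A,\ x^{\mathrm H}Lx\ge0\ \text{ for all }x\in\mathbb C_1^n\},\qquad L=\mathrm{Lap}(R)-i\alpha,$$
where $R$ is real symmetric with zero diagonal. This set is closed. On $\mathcal K$ we have $\mathrm{Re}\,L\succeq0$ by Fact D with $g'=0$, and $\lambda_j\ge0$: take $x=\mathbf 1+(e^{i\beta}-1)e_j$, for which $x^{\mathrm H}Lx=|e^{i\beta}-1|^2\lambda_j$. Since $x^{\mathrm H}Lx$ is invariant under $x\mapsto e^{i\beta}x$, to verify membership in $\mathcal K$ it suffices to test $x$ with $\mathbf 1^{\mathrm H}x\ge0$.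

Let $z_1=1$, $z_j=e^{i\varphi_j}$ for $j\ge2$, and let $\Phi(\varphi,R,\alpha)=Y$ with $Y_{jk}=z_j(R_{jk}+i\alpha_{jk})\bar z_k$ for $j\ne k$. For a symmetric $M$ with $M\mathbf 1=0$, $\det'M$ denotes its determinant on $\mathbf 1^\perp$.

For $n=2$ the condition $\alpha\mathbf 1=0$ forces $\alpha=0$. Then $\mathrm{Lap}(R)=R_{12}\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$, $\mathcal K=\{R_{12}\ge0\}$, $\det'=2R_{12}$ and $Y_{12}=R_{12}e^{-i\varphi_2}$: these are polar coordinates, with the usual Jacobian $R_{12}$ up to a constant.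

**Lemma 1.** For measurable $h\ge0$,
$$\mathbb E\,h(Y)=\int_{[0,2\pi)^{n-1}}d\varphi\int_{\mathcal K}h(\Phi)\,\omega\,dR\,d\alpha,$$
$$\omega=c_{n,\sigma}\exp\Big(-\sigma^{-2}\sum_{j<k}\big[(R_{jk}-\mu_{jk})^2+(\alpha_{jk}-\nu_{jk})^2\big]\Big)\,{\det}'(\mathrm{Re}\,L), \tag{4}$$
where $\mu_{jk}+i\nu_{jk}=\bar z_jz_k$, so $|\mu_{jk}|\le1$.

*Proof.* **Step 1: the dimensions match.** The row sums of an antisymmetric matrix lie in $\mathbf 1^\perp$, and every $v\in\mathbf 1^\perp$ occurs: $\frac1n(v\mathbf 1^T-\mathbf 1v^T)$ has row sums $v$. So $\dim\mathcal A=\binom n2-(n-1)=\frac{(n-1)(n-2)}2$ and $(n-1)+\binom n2+\frac{(n-1)(n-2)}2=n(n-1)$, the real dimension of the space of $Y_o$.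

**Step 2: the Jacobian.** Rotating entries, which is an isometry, we have
$$(D_z^{\mathrm H}\,dY\,D_z)_{jk}=dR_{jk}+i\,d\alpha_{jk}+i(d\varphi_j-d\varphi_k)A_{jk},\qquad d\varphi_1=0 .$$
The imaginary part is $d\alpha_{jk}+(d\varphi_j-d\varphi_k)R_{jk}$ and does not involve $dR$, while $dR$ enters the real part through the identity. So the differential is block triangular, and its determinant is that of the map $(d\alpha,d\varphi)\mapsto\big(d\alpha_{jk}+(d\varphi_j-d\varphi_k)R_{jk}\big)$ into antisymmetric matrices. Split the target as $\mathcal A\oplus\mathcal A^\perp$. On $d\alpha$ the map is the identity onto $\mathcal A$, so only the $\mathcal A^\perp$-component of the $d\varphi$ part matters. The row-sum map is an isomorphism from $\mathcal A^\perp$ onto $\mathbf 1^\perp$, and the row sums of the $d\varphi$ part are $\sum_k(d\varphi_j-d\varphi_k)R_{jk}=(\mathrm{Lap}(R)d\varphi)_j$. Using entries $2,\dots,n$ as coordinates on $\mathbf 1^\perp$, the Jacobian is a constant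 times the absolute value of the minor of $\mathrm{Lap}(R)$ with row and column $1$ removed. For a symmetric $M$ with $M\mathbf 1=0$, all cofactors are equal, and the coefficient of $s$ in $\det(sI+M)$ is both $\det'M$ and the sum of the $n$ principal cofactors. So the minor is $\frac1n\det'\mathrm{Lap}(R)$. On $\mathcal K$, $\mathrm{Re}\,L=\mathrm{Lap}(R)\succeq0$, so this is nonnegative.

**Step 3: multiplicity one.** If $\Phi(\varphi,R,\alpha)=Y$ with $(R,\alpha)\in\mathcal K$, then $z$ is critical for $Y$, and by (2) it is an MLE, because $D_zx$ runs through $\mathbb C_1^n$. Conversely an MLE with $z_1=1$ gives such a point, by Fact A and (2). So the preimages of $Y$ in $S=[0,2\pi)^{n-1}\times\mathcal K$ correspond exactly to the MLEs with $z_1=1$. By Fact B almost every $Y$ has exactly one.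

**Step 4: area formula.** For the smooth map $\Phi$ between spaces of equal dimension, $\int_SF(\Phi)|J\Phi|=\int F(y)\,\#(S\cap\Phi^{-1}(y))\,dy$ for measurable $F\ge0$. Points with $J\Phi=0$ need no separate treatment. Apply it to $F=h$ times the density of $Y$, which is a constant times $\exp(-\sigma^{-2}\sum_{j<k}|Y_{jk}-1|^2)$, and use $|Y_{jk}-1|=|A_{jk}-\bar z_jz_k|$. $\square$

So $\omega\,d\varphi\,dR\,d\alpha$ is a probability measure on the *chart domain* $[0,2\pi)^{n-1}\times\mathcal K$; we denote it also by $\mathbb P$. Its image under $\Phi$ is the law of $Y$, and almost surely the chart point gives the MLE and the matrix $L$ at the MLE. From now on events are subsets of the chart domain, Borel unless said otherwise; "$Y\in\mathcal U$" means that the image of the chart point under $\Phi$ lies in $\mathcal U$.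

**Translations.** Let $X$ be real symmetric with $X\mathbf 1=0$. The row sums of its off-diagonal part are $-X_{jj}$, so $\mathrm{Lap}$ of the off-diagonal part of $X$ is $-X$. Hence *replacing $L$ by $L-X$ means $R_{kl}\mapsto R_{kl}+X_{kl}$ for $k\ne l$, with $\varphi$ and $\alpha$ fixed.* For $\Delta=\mathrm{diag}(\Delta_j)$, $s=\sum_j\Delta_j$ and $X=\Pi\Delta\Pi=\sum_j\Delta_jf_jf_j^T$,
$$X_{kl}=-\frac{\Delta_k+\Delta_l}n+\frac s{n^2}\qquad(k\ne l). \tag{5}$$
If all $\Delta_j\ge0$, then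
$$\sum_{k<l}X_{kl}R_{kl}=-\frac1n\sum_k\Delta_k\lambda_k+\frac s{2n^2}\sum_k\lambda_k,\qquad\Big|\sum_{k<l}X_{kl}\mu_{kl}\Big|\le\frac32s,\qquad\sum_{k<l}X_{kl}^2\le\frac4n\sum_k\Delta_k^2+\frac{s^2}{n^2}. \tag{6}$$
The first identity uses $\lambda_k=\sum_lR_{kl}$. The second uses $|\mu_{kl}|\le1$ and $\sum_{k<l}|X_{kl}|\le\frac{n-1}ns+\frac{n-1}{2n}s$. The third uses $(u+v)^2\le2u^2+2v^2$ twice: $\sum_{k<l}X_{kl}^2\le\frac2{n^2}\sum_{k<l}2(\Delta_k^2+\Delta_l^2)+2\cdot\frac{n^2}2\cdot\frac{s^2}{n^4}$.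

## 6. No torus point is nearly in the kernel

A push makes $L$ not positive semidefinite, and we must show that the result is still in $\mathcal K$. The danger is that at the boundary of the cone $\{L\succeq0\}$ the kernel contains a vector of the form $x-\mathbf 1$ with $x\in\mathbb C_1^n$, or a limit of normalized vectors of this form. A parameter count suggests that this does not happen. The vectors $z$ and $x$ have $n$ real parameters each. The equations $\alpha\mathbf 1=0$ and $Lx=0$ are $n+2n=3n$ real equations. So there are about $3n$ equations for $2n$ unknowns. (A general complex $\psi$ in the kernel has $2n$ parameters in place of $n$, and the same count is balanced, so it excludes nothing.) The next lemma makes the count quantitative, also under perturbation by diagonal matrices that carry few parameters.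

Let $\rho=c_1Q^{-4}$ with $c_1\in(0,1)$ a small absolute constant, fixed in the proof. Let $\mathcal F$ be the set of real diagonal $\Theta=\mathrm{diag}(\theta_j)$ with $|\theta_j|\le10B$ such that all but at most $n/100$ of the $\theta_j$ are equal. For example, $2\kappa I-\tau e_je_j^T$ is in $\mathcal F$ when $n\ge100$ and $0\le 2\kappa,\tau\le5B$.

**Lemma 2.** There is a Borel event $\mathcal U\subset\mathcal E$ with $\mathbb P(\mathcal U^c)\le e^{-n}$ on which the following holds. For every critical $z$, every $\Theta\in\mathcal F$, $L'=L+\Pi\Theta\Pi$, and every $x\in\mathbb C_1^n$ with $\mathbf 1^{\mathrm H}x\ge0$,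
$$|P_IL'x|\ge\rho B|x-\mathbf 1|,\qquad I=\{k:|\lambda_k|\le10B\}, \tag{7}$$
where $P_I$ is the coordinate projection. Consequently, on $\mathcal U$, if $L'\succeq0$, then with $g:=\rho^2B/21$
$$x^{\mathrm H}L'x\ge g|x-\mathbf 1|^2\quad(x\in\mathbb C_1^n,\ \mathbf 1^{\mathrm H}x\ge0),\qquad\mathrm{Re}\,L'\succeq g\Pi. \tag{8}$$

*Proof that (7) implies (8).* Let $y=P_IL'x$. Since $y$ is supported on $I$ and $\|A\|\le B$, $\|\Theta\|\le10B$, we have $y^{\mathrm H}L'y\le(10B+B+10B)|y|^2$. By Cauchy–Schwarz for $L'\succeq0$,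
$$|y|^2=y^{\mathrm H}L'x\le(21B|y|^2)^{1/2}(x^{\mathrm H}L'x)^{1/2},$$
so $x^{\mathrm H}L'x\ge|y|^2/(21B)\ge g|x-\mathbf 1|^2$. Fact D gives $\mathrm{Re}\,L'\succeq g\Pi$.

*Proof of (7).* **Step 1: normalize the direction.** As $L'\mathbf 1=0$, $L'x=L'v$ with $v=x-\mathbf 1$. With $m=\mathbf 1^{\mathrm H}x/n\in[0,1]$ we have $|v|^2=2n(1-m)\le2n$ and $|\Pi v|^2=|\Pi x|^2=n(1-m^2)\ge\frac12|v|^2$. Let $\mathcal D=\{v/|v|\}$ over all such $x\ne\mathbf 1$; so $|\Pi e|^2\ge\frac12$ for $e\in\mathcal D$. Suppose that on $\mathcal E$ the claim fails for some $(z,\Theta,x)$. Then $|P_IL'e|<\rho B$ with $e=v/|v|\in\mathcal D$.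

**Step 2: nets, so that only finitely many cases remain.**

(a) *For $z$.* There is a net of $\mathbb C_1^n$ of size at most $(8/\rho)^n$ containing $\tilde z$ with $|\tilde z_k-z_k|\le\rho$ for all $k$: per coordinate, at most $\pi/\rho+1\le8/\rho$ equally spaced points suffice.

(b) *For $e$.* There is a net in $\mathcal D$ of size at most $n(30/\rho)^n$ containing $\tilde e$ with $|e-\tilde e|\le\rho$. Write $x=e^{it}$ with $t\in[-\pi,\pi]^n$ and $r=|v|$. Since $|e^{it_k}-1|=2|\sin(t_k/2)|$, $\frac2\pi|t|\le r\le|t|$. We use $\big|\frac b{|b|}-\frac{b'}{|b'|}\big|\le\frac{2|b-b'|}{|b'|}$.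

If $r\le\rho/8$, then $|v-it|\le\frac12(\sum_kt_k^4)^{1/2}\le\frac12|t|^2$, hence $|e-it/|t||\le2|v-it|/|t|\le|t|\le\frac\pi2\cdot\frac\rho8\le0.2\rho$. Cover the real unit sphere by $(1+8/\rho)^n\le(9/\rho)^n$ balls of radius $\rho/4$. Two $e$'s whose directions $t/|t|$ lie in one ball are at distance at most $\frac\rho2+0.4\rho\le\rho$.

If $r\in[s,2s]$ with $s=2^i\rho/8$, $i\ge0$, then $|t|\le\pi s$. Cover the ball of radius $\pi s$ in $\mathbb R^n$ by $(1+8\pi/\rho)^n\le(30/\rho)^n$ balls of radius $s\rho/4$. If $t,t'$ lie in one ball (and both $r,r'\in[s,2s]$), then $|v-v'|\le|t-t'|\le s\rho/2$ and $|e-e'|\le2|v-v'|/|v'|\le\rho$.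

As $r\le\sqrt{2n}$, there are $O(\log(n/\rho))$ shells, and their number plus one is at most $n$ for $n$ large, because $Q\le8+\sqrt{\log n}$. Choose one representative in $\mathcal D$ of each nonempty cell.

(c) *For $\Theta$.* There are at most $2^n(11/\rho)^{1+n/100}$ choices of $\tilde\Theta$ such that some $\tilde\Theta$ has $|\tilde\theta_j-\theta_j|\le\rho B$ and $|\tilde\theta_j|\le10B$ for all $j$. Choose the exceptional set, the common value and the exceptional values; each value needs at most $10/\rho+1\le11/\rho$ points of $[-10B,10B]$.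

**Step 3: transfer the near-kernel relation to the net.** Let $\tilde A=D_{\tilde z}^{\mathrm H}Y_oD_{\tilde z}$ and $\tilde\lambda_k=\mathrm{Re}\sum_l\tilde A_{kl}$. We have $\sum_lA_{kl}=\bar z_k(Y_oz)_k=\lambda_k$, which is real, and $\sum_l\tilde A_{kl}=\bar{\tilde z}_k(Y_o\tilde z)_k$. The two vectors of row sums differ in norm by at most $2\rho B\sqrt n$. So both $(\mathrm{Im}\sum_l\tilde A_{kl})_k$ and $\tilde\lambda-\lambda$ have norm at most $2\rho B\sqrt n$. Also $\|A-\tilde A\|\le2\rho B$. Let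
$$I'=\{k:|\lambda_k|\le10B,\ |\tilde\lambda_k-\lambda_k|\le20\rho B,\ |\tilde e_k|\le10/\sqrt n\}.$$
Each of the three conditions fails for at most $n/100$ indices: by (3), by the bound on $\tilde\lambda-\lambda$, and by $|\tilde e|=1$. So $|I'|\ge0.97n$. Put $\tilde T_k=\tilde\lambda_k\tilde e_k-(\tilde A\tilde e)_k+(\Pi\tilde\Theta\Pi\tilde e)_k$. Comparing with $L'e$ term by term on $I'$ (first change the matrix, then the vector),
$$|\tilde T-L'e|_{\ell^2(I')}\le(20+10)\rho B+(2+1)\rho B+(1+10)\rho B=44\rho B.$$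
As $I'\subset I$, $|\tilde T|_{\ell^2(I')}\le45\rho B$.

**Step 4: for fixed $(\tilde z,\tilde e,\tilde\Theta,I')$ this puts a Gaussian vector in a small ball.** Here $I'$ is any fixed set with $|I'|\ge0.97n$ and $|\tilde e_k|\le10/\sqrt n$ on $I'$. The matrix $\tilde W=D_{\tilde z}^{\mathrm H}WD_{\tilde z}$ has the law of $W$. Let
$$X_k=\sum_l\mathrm{Im}\,\tilde W_{kl},\qquad T'_k=\sum_l\tilde W_{kl}(\tilde e_l-\tilde e_k).$$
Then $\mathrm{Im}\sum_l\tilde A_{kl}=c_k^0+\sigma X_k$. Since $\tilde\lambda_k=\sum_l\tilde A_{kl}-i\,\mathrm{Im}\sum_l\tilde A_{kl}$, we get $\tilde T_k=c'_k-\sigma T'_k-i\sigma X_k\tilde e_k$, with deterministic $c^0_k,c'_k$. So $X$ lies within $2\rho B\sqrt n/\sigma$ of a fixed vector. Because $|\tilde e_k|\le10/\sqrt n$ on $I'$, the vector $T'|_{I'}$ lies within $(45+20)\rho B/\sigma$ of a fixed vector. Thus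
$$\Xi=\big(X_k/\sqrt n,\ \mathrm{Re}\,T'_k,\ \mathrm{Im}\,T'_k\big)_{k\in I'}\in\mathbb R^{3|I'|}$$
lies in a fixed ball of radius $70\rho B/\sigma=70\rho Q\sqrt n$.

**Step 5: $\Xi$ is nondegenerate up to five dimensions.** Let $(u,w)\in\mathbb R^{I'}\times\mathbb C^{I'}$, extended by $0$, and $\ell=\sum_k[u_kX_k/\sqrt n+\mathrm{Re}(\bar w_kT'_k)]$. Then $\ell=\sum_{k\ne l}\mathrm{Re}(\Gamma_{kl}\tilde W_{kl})$ with
$$\Gamma=\bar w\tilde e^T+c\mathbf 1^T,\qquad c_k=-\bar w_k\tilde e_k-iu_k/\sqrt n,$$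
whose diagonal $\Gamma_{kk}=-iu_k/\sqrt n$ is imaginary. Combining the entries $(k,l)$ and $(l,k)$,
$$\mathrm{Var}\,\ell=\tfrac12\sum_{k<l}|\Gamma_{kl}+\bar\Gamma_{lk}|^2=\tfrac14\|\Gamma+\Gamma^{\mathrm H}\|_F^2=\tfrac12\big(\|\Gamma\|_F^2+\mathrm{Re}\,\mathrm{Tr}\,\Gamma^2\big),$$
where $\mathrm{Tr}\,\Gamma^2=(\tilde e^T\bar w)^2+2(\mathbf 1^T\bar w)(\tilde e^Tc)+(\mathbf 1^Tc)^2$. This trace vanishes on the subspace $\mathcal W$ given by $\tilde e^T\bar w=0$, $\mathbf 1^T\bar w=0$, $\mathbf 1^Tu=0$, at most $5$ real equations; note that $\mathbf 1^Tc=-\tilde e^T\bar w-i\mathbf 1^Tu/\sqrt n$. Let $m_e$ be the mean of the entries of $\tilde e$, so $|m_e|\le1/\sqrt n$. For $k\in I'$, row $k$ of $\Gamma$ satisfies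
$$\sum_l|\bar w_k\tilde e_l+c_k|^2=|w_k|^2|\Pi\tilde e|^2+n\big|\bar w_k(m_e-\tilde e_k)-iu_k/\sqrt n\big|^2\ge\tfrac12|w_k|^2+(|u_k|-11|w_k|)_+^2\ge\frac{u_k^2+|w_k|^2}{2000}.$$
For the last step: if $|u_k|\ge22|w_k|$, the second term is at least $u_k^2/4$; otherwise $u_k^2+|w_k|^2\le485|w_k|^2$. So $\mathrm{Var}\,\ell\ge(|u|^2+|w|^2)/4000$ on $\mathcal W$.

**Step 6: the probability of one case.** The orthogonal projection of $\Xi$ to $\mathcal W$, of dimension $d\ge3|I'|-5\ge2.8n$, has density at most $(4000/2\pi)^{d/2}\le26^d$. A ball of radius $s$ in $\mathbb R^d$ has volume at most $(2\pi e/d)^{d/2}s^d$. With $s=70\rho Q\sqrt n$ and $\sqrt{2\pi e/2.8}\le2.47$, the probability is at most $(26\cdot2.47\cdot70\,\rho Q)^d\le(4500\rho Q)^d\le(4500\rho Q)^{2.8n}$; here $4500\rho Q\le1$ for $c_1$ small.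

**Step 7: union bound.** Including at most $2^n$ choices of $I'$, the total is at most
$$n\,\frac{11}\rho\big[C\rho^{-2.01}(\rho Q)^{2.8}\big]^n=n\,\frac{11}\rho\big[C\,c_1^{0.79}Q^{-0.36}\big]^n\le e^{-2n}$$
for $c_1$ small and $n$ large, since $\rho^{0.79}=c_1^{0.79}Q^{-3.16}$. This is the count in its final form: exponent $2.01$ from the unknowns against $2.8$ from the equations. Let $\mathcal U$ be $\mathcal E$ minus this finite union of Borel events; $\mathbb P(\mathcal U^c)\le2e^{-3n}+e^{-2n}\le e^{-n}$. $\square$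

From now on $\kappa:=g/100$. So $g/B=\rho^2/21$ and $\kappa/B=\rho^2/2100$ are constant multiples of $Q^{-8}$, and both are tiny.

## 7. The cost of pushing rows

**Lemma 3.** Let $(R,\alpha)\in\mathcal K$ with $Y\in\mathcal E$, let $J\subset[n]$, let $\Delta$ be diagonal, supported on $J$, with $0\le\Delta_j\le6B$, and let $L'=L-\Pi\Delta\Pi$. If $L'$ is in $\mathcal K$ (with the same $\alpha$ and $\varphi$) and $\mathrm{Re}\,L'\succeq\frac g2\Pi$, then
$$\frac{\omega(L')}{\omega(L)}\ge q^{|J|}\ \text{ if }\omega(L)>0,\qquad\text{in any case }\ \omega(L')\ge q^{|J|}\omega(L),\qquad q:=e^{-204Q^2}\frac g{13B}. \tag{9}$$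

*Proof.* **Step 1: the exponential factor.** With $X=\Pi\Delta\Pi$, $R$ changes to $R+X$ off the diagonal, so the exponent of $\omega$ changes by $-\sigma^{-2}\sum_{k<l}[2X_{kl}(R_{kl}-\mu_{kl})+X_{kl}^2]$. By (6), $\lambda\ge0$, (3) and $s\le6B|J|$, we have $\sum_{k<l}X_{kl}R_{kl}\le\frac{sB}{2n}$ and $\sum_{k<l}X_{kl}^2\le\frac{144B^2|J|}n+\frac{36B^2|J|^2}{n^2}\le\frac{180B^2|J|}n$. So by (1) the exponent decreases by at most
$$\sigma^{-2}\Big[\frac{sB}n+3s+\frac{180B^2|J|}n\Big]\le(6Q^2+18Qa+180Q^2)|J|\le204\,Q^2|J|.$$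

**Step 2: the determinant.** Let $G'=(\mathrm{Re}\,L')^+\preceq\frac2g\Pi$ and $F=(f_j)_{j\in J}$, $\|F\|\le1$. As $\mathrm{Re}\,L=\mathrm{Re}\,L'+F\Delta_JF^T$,
$$\frac{\det'(\mathrm{Re}\,L)}{\det'(\mathrm{Re}\,L')}=\det\big(I+\Delta_J^{1/2}F^TG'F\Delta_J^{1/2}\big)\le\Big(1+\frac{12B}g\Big)^{|J|}\le\Big(\frac{13B}g\Big)^{|J|}.\qquad\square$$

## 8. One row pushed out of the cone: proof of Theorem 1

In the chart domain let
$$T=\{Y\in\mathcal U:\ L\succeq-\kappa\Pi\}.$$
By Facts B and C, $\{\text{tight}\}\cap\{Y\in\mathcal U\}\subset T$ up to a null set. (If one does not want to check that $\{\text{tight}\}$ is measurable, the inclusion bounds its outer probability.) For a point of $T$ let $\mathcal J=\{j:\lambda_j\le4B\}$. By (3) and $\lambda\ge0$, $|\mathcal J|\ge\frac34n$. Let $T_j=T\cap\{j\in\mathcal J\}$. Then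
$$\sum_j\mathbb P(T_j)=\mathbb E[\mathbf 1_T|\mathcal J|]\ge\tfrac34n\,\mathbb P(T). \tag{10}$$

**Step 1: where the boundary is.** Consider the lines $L^\theta=L+\theta f_jf_j^T$, a fixed direction in $R$-space with $\varphi,\alpha$ fixed. On each line put $\theta_0=\inf\{\theta:L^\theta+2\kappa\Pi\succeq0\}$; the set of such $\theta$ is closed and upward closed. Let $L^{\theta_1}\in T_j$. Then $X=L^{\theta_1}+2\kappa\Pi\succeq\kappa\Pi$. Put $H=X^+$, $H_{jj}=f_j^THf_j$. On $\mathbf 1^\perp$, $X-\tau f_jf_j^T\succeq0$ if and only if $\tau H_{jj}\le1$. So $\tau:=\theta_1-\theta_0=1/H_{jj}>0$. Since $L\mathbf 1=0$, $f_j^TL^{\theta_1}f_j=\lambda_j$, and $|f_j|^4\le(f_j^TXf_j)H_{jj}$ by Cauchy–Schwarz. Hence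
$$\tau=\frac1{H_{jj}}\le\frac{f_j^TXf_j}{|f_j|^4}\le\frac{4B+2\kappa}{(1-1/n)^2}\le5B. \tag{11}$$

**Step 2: slightly beyond the boundary we are still in $\mathcal K$.** We have $L^{\theta_0}+2\kappa\Pi=L^{\theta_1}+\Pi\Theta\Pi\succeq0$ with $\Theta=2\kappa I-\tau e_je_j^T\in\mathcal F$. As $Y^{\theta_1}\in\mathcal U$ and its $z$ is critical, (8) gives $x^{\mathrm H}(L^{\theta_0}+2\kappa\Pi)x\ge g|x-\mathbf 1|^2$ for $x\in\mathbb C_1^n$ with $\mathbf 1^{\mathrm H}x\ge0$. For $u\in[0,\kappa]$, since $|\Pi x|=|\Pi(x-\mathbf 1)|\le|x-\mathbf 1|$ and $|f_j^Tx|=|f_j^T(x-\mathbf 1)|\le|x-\mathbf 1|$,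
$$x^{\mathrm H}L^{\theta_0-u}x\ge(g-2\kappa-u)|x-\mathbf 1|^2\ge\tfrac g2|x-\mathbf 1|^2 .$$
So $L^{\theta_0-u}$ lies in $\mathcal K$, and $\mathrm{Re}\,L^{\theta_0-u}\succeq\frac g2\Pi$ by Fact D. This is the quantitative margin: rigidity pays for the slack $2\kappa$ and for the extra push $u$.

**Step 3: the pushed set and its probability.** Let $G_j$ be the set of points with $\theta\in[\theta_0-\kappa,\theta_0-\kappa/2]$ on those lines that meet $T_j$ in positive length. It is measurable: $T_j$ is Borel, so by Fubini the length of its intersection with a line is a measurable function of the line, and $\theta_0$ is one too, because $\{\theta_0\le s\}$ is given by the closed condition $L^s+2\kappa\Pi\succeq0$. By Lemma 3 with $J=\{j\}$ and $\Delta_j=\theta_1-\theta\le5B+\kappa\le6B$, the density at any point of $G_j$ is at least $q$ times the density at any point of $T_j$ on the same line. On a line $\lambda_j=L_{jj}$ moves at rate $(1-1/n)^2$, and $\lambda_j\in[0,4B]$ on $T_j$.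 So $T_j$ occupies length at most $5B$ of the line, while $G_j$ has length $\kappa/2$. Integrating over the parallel lines,
$$\mathbb P(G_j)\ge\frac{q\kappa}{10B}\,\mathbb P(T_j). \tag{12}$$

**Step 4: few of the $G_j$ overlap.** Let a point with matrix $L'$ lie in $G_i$ for all $i\in J$, and fix $j\in J$. There are $u\in[\kappa/2,\kappa]$ and a unit vector $\psi\perp\mathbf 1$ with $(L'+uf_jf_j^T+2\kappa\Pi)\psi=0$: this matrix is $L^{\theta_0}+2\kappa\Pi\succeq0$ on the line through the point, and if it were positive definite on $\mathbf 1^\perp$, $\theta_0$ would not be the infimum. There is also $\tau\in(0,5B]$ with $L'+(u+\tau)f_jf_j^T\succeq-\kappa\Pi$, from a point of $T_j$ on the line. Testing this on $\psi$, with $f_j^T\psi=\psi_j$, gives $-2\kappa+\tau|\psi_j|^2\ge-\kappa$, so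
$$|\psi_j|^2\ge\frac\kappa{5B},\qquad \psi^{\mathrm H}L'\psi=-2\kappa-u|\psi_j|^2\le-2\kappa-\frac{\kappa^2}{10B}.$$
For each $i\in J$, membership in $G_i$ gives $L'+\kappa f_if_i^T+2\kappa\Pi\succeq0$, hence $\psi^{\mathrm H}L'\psi\ge-2\kappa-\kappa|\psi_i|^2$. Comparing, $|\psi_i|^2\ge\kappa/(10B)$ for all $i\in J$. As $|\psi|=1$, $|J|\le10B/\kappa$. One vector $\psi$, chosen from $j$ alone, has to be large at every $i\in J$, and this bounds the overlap.

**Step 5: the count.** By Step 4, $\sum_j\mathbb P(G_j)\le10B/\kappa$. With (10) and (12),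
$$\tfrac34n\,\mathbb P(T)\le\sum_j\mathbb P(T_j)\le\frac{10B}{q\kappa}\cdot\frac{10B}\kappa,\qquad\text{so}\qquad\mathbb P(T)\le C\rho^{-6}\,\frac{e^{204Q^2}}n,$$
because $B/\kappa=2100\rho^{-2}$ and $q^{-1}=273\rho^{-2}e^{204Q^2}$. So $\mathbb P(\text{tight})\le e^{-n}+CQ^{24}e^{204Q^2}/n$.

If $\sigma\ge35\sqrt{n/\log n}$, then $a^2=n/\sigma^2\le\log n/1225$, and $204(8+a)^2=204\cdot64+204\cdot16a+204a^2\le C+225a^2\le C+0.19\log n$. Hence $\mathbb P(\text{tight})\le C(\log n)^{12}n^{-0.81}+e^{-n}\le Cn^{-1/2}$ for $n\ge n_0$ with $n_0$ absolute. For $2\le n<n_0$ the claim holds as soon as $C\ge\sqrt{n_0}$. This proves Theorem 1. $\blacksquare$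

## 9. A large submatrix of small norm

Theorem 2 asks for exponentially small probabilities. Pushing one row gains at most a factor of order $n$. We therefore push $k$ rows at once, which gains a binomial coefficient. If the rows interact, however, pushing each by the amount computed for it alone could carry $L$ too far below $-2\kappa\Pi$. We need many rows that are nearly orthogonal in the inner product of $H=X^+$. The following restriction lemma provides them.

Two textbook facts are used. *Grothendieck's inequality*: there is an absolute $K_G\ge1$ such that for a complex matrix $S$ and vectors $u_i,v_j$ in the unit ball of a complex Hilbert space, $|\sum S_{ij}\langle u_i,v_j\rangle|\le K_G\sup_{|x_i|,|y_j|\le1}|\sum S_{ij}x_iy_j|$. *SDP duality*: for a Hermitian $m\times m$ matrix $S$,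
$$\max\{\langle S,Z\rangle:Z\succeq0,\ Z_{ii}=1\}=\min\Big\{\sum_id_i:\ d\in\mathbb R^m,\ \mathrm{diag}(d)-S\succeq0\Big\}, \tag{13}$$
with both sides attained, since $Z=I$ is a Slater point and the feasible set is compact.

**Lemma 4.** There is an absolute $c_2>0$ such that if $S$ is an $N\times N$ Hermitian matrix with zero diagonal, $\|S\|\le M$, $M\ge1$, and $\varsigma\in(0,1]$, then there is $J_0\subset[N]$ with $|J_0|\ge c_2\varsigma^2N/M^2$ and $\|S_{J_0J_0}\|\le\varsigma$.

*Proof.* Put $\delta=(\varsigma/(576K_GM))^2\le1$. If $\delta N<8$, take $J_0$ a singleton: its block is $0$, and $1\ge\delta N/8$. Let $\delta N\ge8$, let $\xi_i$ be independent Bernoulli($\delta$), $J=\{i:\xi_i=1\}$, and $V(J)=\sup_{|x_i|,|y_j|\le1}|\sum_{i,j}\xi_i\xi_jS_{ij}x_iy_j|$.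

**Step 1: decoupling, to make rows and columns independent.** We claim $\mathbb E V(J)\le24\delta^{3/2}NM$. Let $I\subset[N]$ be a uniformly random subset independent of $\xi$. Since $S_{ii}=0$ and $\mathbb P(i\in I,j\notin I)=\frac14$ for $i\ne j$, $\sum_{i,j}\xi_i\xi_jS_{ij}x_iy_j=4\,\mathbb E_I\sum_{i\in I,j\notin I}\xi_i\xi_jS_{ij}x_iy_j$. So it suffices to bound, for fixed $I$, four times $\mathbb E\sup_x\sum_{j\notin I}\xi_j|a_j(x)|$, where $I_1=I\cap J$ and $a_j(x)=\sum_{i\in I_1}S_{ij}x_i$. As $|a_j|\le|\mathrm{Re}\,a_j|+|\mathrm{Im}\,a_j|$ and $\mathrm{Im}\,a_j(x)=\mathrm{Re}\,a_j(-ix)$, this expectation is at most $2\,\mathbb E\sup_x\sum_{j\notin I}\xi_j|\mathrm{Re}\,a_j(x)|$.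

**Step 2: the mean part.** Fix $(\xi_i)_{i\in I}$ and write $\xi_j=\delta+(\xi_j-\delta)$. By Cauchy–Schwarz $\delta\sum_{j\notin I}|\mathrm{Re}\,a_j(x)|\le\delta\sqrt N\,M\sqrt{|I_1|}$. Since $\mathbb E|I_1|\le\delta N$, its expectation is at most $\delta^{3/2}NM$.

**Step 3: the fluctuation.** By symmetrization, with independent signs $\varepsilon_j$, and then contraction,
$$\mathbb E\sup_x\sum_{j\notin I}(\xi_j-\delta)|\mathrm{Re}\,a_j(x)|\le2\,\mathbb E\sup_x\sum_{j\notin I}\varepsilon_j\xi_j|\mathrm{Re}\,a_j(x)|\le2\,\mathbb E\sup_x\sum_{j\notin I}\varepsilon_j\xi_j\mathrm{Re}\,a_j(x).$$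
Symmetrization: let $\xi'$ be an independent copy of $\xi$. By Jensen the left side is at most $\mathbb E\sup_x\sum_j(\xi_j-\xi'_j)|\mathrm{Re}\,a_j(x)|$; one may insert $\varepsilon_j$, because $\xi_j-\xi_j'$ is symmetric, and then split the supremum. Contraction, one coordinate at a time: with $t_j$ for $\mathrm{Re}\,a_j(x)$ (for $j$ with $\xi_j=1$) and $b$ for the other terms, averaging over $\varepsilon_j=\pm1$ gives
$$\tfrac12\sup_{t,t'}\big[b(t)+b(t')+|t_j|-|t'_j|\big]\le\tfrac12\sup_{t,t'}\big[b(t)+b(t')+|t_j-t'_j|\big]=\tfrac12\sup_{t,t'}\big[b(t)+b(t')+t_j-t'_j\big],$$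
the last equality by exchanging $t$ and $t'$. The supremum over $|x_i|\le1$ can now be computed:
$$2\,\mathbb E\sup_x\mathrm{Re}\sum_{i\in I_1}x_i\sum_{j\notin I}\varepsilon_j\xi_jS_{ij}=2\,\mathbb E\sum_{i\in I_1}\Big|\sum_{j\notin I}\varepsilon_j\xi_jS_{ij}\Big|\le2|I_1|\sqrt\delta\,M,$$
since $\mathbb E|\sum_j\varepsilon_j\xi_jS_{ij}|^2=\delta\sum_j|S_{ij}|^2\le\delta M^2$. In expectation over $I_1$ this is at most $2\delta^{3/2}NM$. Both parts together give at most $3\delta^{3/2}NM$, and $4\cdot2\cdot3=24$.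

**Step 4: choose $J$.** By Markov $\mathbb P(V(J)\ge72\delta^{3/2}NM)\le\frac13$; by Chebyshev $\mathbb P(|J|<\delta N/2)\le4/(\delta N)\le\frac12$. Fix $J$ with $m=|J|\ge\delta N/2$ and $V(J)\le72\delta^{3/2}NM\le144\sqrt\delta\,Mm$.

**Step 5: from $V(J)$ to an operator norm.** A feasible $Z$ is a Gram matrix of unit vectors, and $V(J)$ is the same for $S$ and its transpose. So by Grothendieck $\max\{\langle\pm S_{JJ},Z\rangle:Z\succeq0,Z_{ii}=1\}\le K_GV(J)$. By (13) there are $d^\pm\in\mathbb R^J$ with $\pm S_{JJ}\preceq\mathrm{diag}(d^\pm)$ and $\sum_id_i^\pm\le K_GV(J)$; and $d_i^\pm\ge\pm S_{ii}=0$. Let $J_0$ be the set of $i\in J$ with $d_i^+,d_i^-\le4K_GV(J)/m$. Each inequality fails for at most $m/4$ indices, so $|J_0|\ge m/2\ge\delta N/4$, and $\|S_{J_0J_0}\|\le4K_GV(J)/m\le576K_G\sqrt\delta\,M=\varsigma$. In all cases $|J_0|\ge\delta N/8$. $\square$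

## 10. Many rows pushed at once

**Lemma 5.** There is an absolute $C_3$ such that, with $k=\lfloor e^{-C_3Q^2}n\rfloor$, if $k\ge1$ then $\mathbb P(T)\le2e^{-k}$. Moreover $k\le n/100$.

*Proof.* $C_3$ is chosen in Step 6; in particular $k\le n/100$.

**Step 1: nearly orthogonal rows.** For a point of $T$ let $X=L+2\kappa\Pi\succeq\kappa\Pi$, $H=X^+$, $H_{ij}=f_i^THf_j$. For $j\in\mathcal J$,
$$\frac1{5B}\le H_{jj}\le\frac1\kappa \tag{14}$$
by (11) and $H\preceq\kappa^{-1}\Pi$. Put $\hat H_{ij}=H_{ij}/\sqrt{H_{ii}H_{jj}}$ on $\mathcal J$. By (14), $0\preceq\hat H\preceq(5B/\kappa)I$, hence $\|\hat H-I\|\le5B/\kappa$, and $\hat H-I$ has zero diagonal. Let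
$$c=\frac\kappa{20B},\qquad\varsigma=c^2 .$$
By Lemma 4 with $N=|\mathcal J|\ge\frac34n$ and $M=5B/\kappa$ there is $J_0\subset\mathcal J$ with $\|(\hat H-I)_{J_0J_0}\|\le\varsigma$ and $|J_0|\ge n_1:=\lceil c'(\kappa/B)^6n\rceil$, $c'$ absolute. Take the first such set in a fixed enumeration of subsets, so that $J_0$ is a Borel function of the point. For $|J|=k$ let $T^J=T\cap\{J\subset J_0\}$. If $k\le n_1$,
$$\sum_{|J|=k}\mathbb P(T^J)\ge\binom{n_1}k\mathbb P(T)\ge\Big(\frac{n_1}k\Big)^k\mathbb P(T). \tag{15}$$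

**Step 2: the push stays in $\mathcal K$.** For a point of $T^J$ and numbers $c_j\in[c,2c]$, $j\in J$, put
$$\Delta_j=\frac{1+c_j}{H_{jj}}\le6B,\qquad L'=L-\sum_{j\in J}\Delta_jf_jf_j^T,\qquad X'=L'+2\kappa\Pi .$$
Let $N_0=\sum_{j\in J}H_{jj}^{-1}f_jf_j^T\preceq5B\,\Pi$. The unit vectors $H^{1/2}f_j/\sqrt{H_{jj}}$ have Gram matrix $\hat H_{JJ}$, of norm at most $1+\varsigma$. So $H^{1/2}N_0H^{1/2}\preceq(1+\varsigma)\Pi$, i.e. $N_0\preceq(1+\varsigma)X$. Hence
$$X'\succeq X-(1+2c)N_0\succeq\big[(1+\varsigma)^{-1}-(1+2c)\big]N_0\succeq-(2c+\varsigma)\,5B\,\Pi\succeq-\kappa\Pi,$$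
since $(2c+\varsigma)5B\le15cB=\frac34\kappa$. So $L'+3\kappa\Pi\succeq0$. As $3\kappa I-\Delta\in\mathcal F$ (here $k\le n/100$ is used), (8) gives $x^{\mathrm H}L'x\ge(g-3\kappa)|x-\mathbf 1|^2\ge\frac g2|x-\mathbf 1|^2$ for $x\in\mathbb C_1^n$ with $\mathbf 1^{\mathrm H}x\ge0$. So $L'$ lies in $\mathcal K$, $\mathrm{Re}\,L'\succeq\frac g2\Pi$ by Fact D, and Lemma 3 gives $\omega(L')\ge q^k\omega(L)$. Let $G^J$ be the set of all points so obtained. It is the image of the Borel set $T^J\times[c,2c]^J$ under a Borel map, hence analytic and universally measurable.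

**Step 3: compare on fibres.** Fix $\varphi,\alpha$ and consider a $k$-dimensional fibre $\{L+\sum_{j\in J}\theta_jf_jf_j^T\}$. For $i\in J$,
$$\lambda_i=\lambda_i^0+\Big(1-\frac2n\Big)\theta_i+\frac1{n^2}\sum_{j\in J}\theta_j .$$
This linear map in $\theta$ has determinant at least $(1-\frac2n)^k$. In particular the coordinates $\theta$ on the fibre are nondegenerate, since $\lambda$ is a function of $R$. On $T^J$, $\lambda_i\in[0,4B]$ for $i\in J$, so $T^J$ is bounded on the fibre with $\theta$-volume at most $(4B)^k(1-\frac2n)^{-k}\le(5B)^k$. Start from a point of $T^J$ on the fibre with $\omega\ge\frac12\sup_{T^J\cap\text{fibre}}\omega$. With this point fixed, as the $c_j$ vary, the pushes fill a box of volume $\prod_{j\in J}c/H_{jj}\ge(c\kappa)^k$ in the same fibre, on which $\omega\ge\frac12q^k\sup_{T^J\cap\text{fibre}}\omega$. Integrating over the parallel fibres,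
$$\mathbb P(G^J)\ge\tfrac12p^k\,\mathbb P(T^J),\qquad p=\frac{qc\kappa}{5B}. \tag{16}$$

**Step 4: the pushed point remembers $J$.** Consider a point of $G^J$ with matrix $L'$, and let $P_-$ be the spectral projection of $X'=L'+2\kappa\Pi$, on $\mathbf 1^\perp$, onto its negative eigenspace. It depends on the point only. Since $X=X'+\sum_J\Delta_jf_jf_j^T$ is positive definite on $\mathbf 1^\perp$, no nonzero vector of the negative eigenspace is orthogonal to all $f_j$, $j\in J$; so $\mathrm{Tr}P_-\le k$. We claim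
$$|P_-f_j|^2\ge\frac\kappa{80B}\qquad(j\in J). \tag{17}$$
Let $\psi=Hf_j/H_{jj}$. Then $X\psi=f_j/H_{jj}$, $f_i^T\psi=H_{ij}/H_{jj}$, and $|\psi|^2=f_j^TH^2f_j/H_{jj}^2\le1/(\kappa H_{jj})$. Dropping the terms $i\ne j$,
$$\psi^{\mathrm H}X'\psi=\frac1{H_{jj}}-\sum_{i\in J}\Delta_i|f_i^T\psi|^2\le\frac1{H_{jj}}-\Delta_j=-\frac{c_j}{H_{jj}}\le-\frac c{H_{jj}} .$$
The negative part of $X'$ does at least as much: $\langle P_-\psi,X'P_-\psi\rangle\le-c/H_{jj}$. So, by (14),
$$H_{jj}|X'P_-\psi|\ge\frac c{|\psi|}\ge c\sqrt{\kappa H_{jj}}\ge c\sqrt{\frac\kappa{5B}} .$$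
Next, $f_j=H_{jj}X\psi=H_{jj}X'\psi+\sum_{i\in J}\Delta_iH_{ij}f_i$, and $\Delta_jH_{jj}=1+c_j$. Applying $P_-$, which commutes with $X'$,
$$-c_jP_-f_j=H_{jj}X'P_-\psi+\sum_{i\in J,\,i\ne j}\Delta_iH_{ij}P_-f_i .$$
The last sum is small because the rows are nearly orthogonal. We have $\|(f_i)_{i\in J}\|\le1$, $\Delta_i|H_{ij}|=(1+c_i)\sqrt{H_{jj}/H_{ii}}\,|\hat H_{ij}|\le2\sqrt{5B/\kappa}\,|\hat H_{ij}|$ and $(\sum_{i\in J,\,i\ne j}|\hat H_{ij}|^2)^{1/2}\le\varsigma$. So its norm is at most $2\varsigma\sqrt{5B/\kappa}=\frac12c\sqrt{\kappa/5B}$, by $\varsigma=c^2$ and $c=\kappa/(20B)$. Hence $2c|P_-f_j|\ge c_j|P_-f_j|\ge\frac12c\sqrt{\kappa/5B}$, which is (17).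

**Step 5: multiplicity.** Since $\sum_i|P_-f_i|^2=\mathrm{Tr}(P_-\Pi)=\mathrm{Tr}P_-\le k$, (17) shows that $J$ is contained in a set of at most $80Bk/\kappa$ indices determined by the point. So a point lies in at most $(80eB/\kappa)^k$ sets $G^J$.

**Step 6: the count.** By (15), (16) and Step 5,
$$\Big(\frac{n_1}k\Big)^k\tfrac12p^k\,\mathbb P(T)\le\Big(\frac{80eB}\kappa\Big)^k,\qquad\mathbb P(T)\le2\Big(\frac{80eBk}{\kappa n_1p}\Big)^k\le2e^{-k}\quad\text{if}\quad k\le\frac{\kappa n_1p}{80e^2B}.$$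
As $\kappa/B$, $g/B$ and $c$ are constant multiples of $Q^{-8}$, the last bound is at least $c''Q^{-C}e^{-204Q^2}n$, which is at least $e^{-C_3Q^2}n$ for a suitable absolute $C_3$, because $Q\ge8$. Enlarging $C_3$, also $k\le n_1$ and $k\le n/100$. $\square$

## 11. From a small gap back to $T$: proof of Theorem 2

Let $\mathrm{gap}$ be the SDP value minus the MLE value, a continuous function of $Y$. With $z$ the MLE, $Z\mapsto D_zZD_z^{\mathrm H}$ is a bijection of the feasible set, so (2) gives $\mathrm{gap}=\max_Z(-\langle L,Z\rangle)$. By (13) there is $d\in\mathbb R^n$ with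
$$S=L+\mathrm{diag}(d)\succeq0,\qquad\sum_jd_j=\mathrm{gap},\qquad S\mathbf 1=d .$$

**Step 1: a small gap makes most $d_j$ small.** Assume $Y\in\mathcal E$ and $\mathrm{gap}\le\eta Bn$. The sum of the $d_j$ is small, but the $d_j$ may have both signs. We use $S\mathbf 1=d$. Since $\|A\|\le B$, $S\preceq N:=\mathrm{diag}(\lambda_j+d_j+B)$, where $\lambda_j+d_j=S_{jj}\ge0$. From $S\preceq N$ we get $S^{1/2}N^{-1}S^{1/2}\preceq I$ and so $SN^{-1}S\preceq S$. Therefore
$$\sum_j\frac{d_j^2}{\lambda_j+d_j+B}=\mathbf 1^TSN^{-1}S\mathbf 1\le\mathbf 1^TS\mathbf 1=\mathrm{gap}\le\eta Bn .$$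
For $b\in(0,1)$ put
$$K=\sqrt{2/b},\qquad\varepsilon_2=\frac\kappa{2(K+1)B},\qquad\eta=\frac{b\,\varepsilon_2^2}4 .$$
If $d_j>\varepsilon_2(\lambda_j+B)$, then, as $d\mapsto d^2/(\lambda_j+B+d)$ is increasing for $d\ge0$, the $j$-th term is at least $\varepsilon_2^2(\lambda_j+B)/(1+\varepsilon_2)\ge\varepsilon_2^2B/2$. So there are at most $2\eta n/\varepsilon_2^2=bn/2$ such $j$. By (3), $\{\lambda_j>KB\}$ has at most $n/K^2=bn/2$ elements. Let $\mathcal B$ be the union of these two sets: $|\mathcal B|\le bn$, and off $\mathcal B$, $d_j\le\varepsilon_2(K+1)B=\kappa/2$.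

**Step 2: repairing the few bad rows lands in $\{L\succeq-\kappa\Pi\}$.** Put $t=3B^2/\kappa$. For $\psi\perp\mathbf 1$ write $\psi=\psi_{\mathcal B}+\psi_c$, the restrictions to $\mathcal B$ and its complement. Using $L+\mathrm{diag}(d)\succeq0$ on $\psi_c$, $\|A\|\le B$ for the cross term, and $\lambda\ge0$ on $\psi_{\mathcal B}$,
$$\psi^{\mathrm H}L\psi\ge-\tfrac\kappa2|\psi_c|^2-2B|\psi_{\mathcal B}||\psi_c|-B|\psi_{\mathcal B}|^2\ge-\kappa|\psi_c|^2-\Big(\frac{2B^2}\kappa+B\Big)|\psi_{\mathcal B}|^2 .$$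
As $B\le B^2/\kappa$ and $\sum_{j\in\mathcal B}|f_j^T\psi|^2=|\psi_{\mathcal B}|^2$, $L+t\sum_{j\in\mathcal B}f_jf_j^T\succeq-\kappa\Pi$. Hence, up to a null set,
$$\mathcal E\cap\{\mathrm{gap}\le\eta Bn\}\subset\bigcup_{|\mathcal B|\le bn}S_{\mathcal B},$$
where $S_{\mathcal B}$ is the Borel set of chart points with $Y\in\mathcal E$ and $L^+:=L+t\sum_{j\in\mathcal B}f_jf_j^T\succeq-\kappa\Pi$.

**Step 3: the repair costs little density.** Fix $\mathcal B$. The translation $L\mapsto L^+$ maps $S_{\mathcal B}$ into $\hat T=\{\text{chart points with }L\succeq-\kappa\Pi\}$: $L^+$ is again in $\mathcal K$, because a positive semidefinite matrix annihilating $\mathbf 1$ was added. For the same reason, and since $\mathrm{Re}\,L\succeq0$, $\det'(\mathrm{Re}\,L)$ does not decrease. Let $\Delta$ be diagonal with entries $t$ on $\mathcal B$ and $0$ elsewhere, and $X=\Pi\Delta\Pi$. Now $R$ changes by $-X_{kl}$, so the exponent of $\omega$ decreases by $\sigma^{-2}\sum_{k<l}[-2X_{kl}R_{kl}+2X_{kl}\mu_{kl}+X_{kl}^2]$.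 By (6) and $\lambda\ge0$, $-2\sum X_{kl}R_{kl}\le\frac{2t}n\sum_{\mathcal B}\lambda_k$, and by Cauchy–Schwarz and (3), $\sum_{\mathcal B}\lambda_k\le\sqrt{bn}\,B\sqrt n$. So the decrease is at most
$$\sigma^{-2}\Big[\frac{2t}n\sum_{\mathcal B}\lambda_k+3tbn+4t^2b+t^2b^2\Big]\le\sigma^{-2}\big[2tB\sqrt b+3tbn+5t^2b\big]\le(6+9+45)\,Q^2\Big(\frac B\kappa\Big)^2\sqrt b\,n,$$
where the last step inserts $t=3B^2/\kappa$ and uses $B^2/\sigma^2=Q^2n$, $n\le B$, $\kappa\le B$ and $b\le\sqrt b$. Translations preserve Lebesgue measure, so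
$$\mathbb P(S_{\mathcal B})\le e^{60Q^2(B/\kappa)^2\sqrt b\,n}\,\mathbb P(\hat T),\qquad\mathbb P(\hat T)\le\mathbb P(T)+\mathbb P(\mathcal U^c)\le\mathbb P(T)+e^{-n}.$$

**Step 4: sum over $\mathcal B$ and choose $b$.** The number of sets $\mathcal B$ is at most $b^{-bn}(1+b)^n\le(e/b)^{bn}\le e^{2\sqrt b\,n}$; the last step is $b(1+\log\frac1b)\le b(1+2(b^{-1/2}-1))\le2\sqrt b$. With Lemma 5, if $k\ge1$,
$$\mathbb P\big(\mathcal E^c\cup\{\mathrm{gap}\le\eta Bn\}\big)\le2e^{-3n}+e^{62Q^2(B/\kappa)^2\sqrt b\,n}\,(2e^{-k}+e^{-n}).$$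
Choose $b=e^{-C_4Q^2}$ with $C_4$ so large that $62Q^2(B/\kappa)^2\sqrt b\,n\le k/2$. This is possible, since $B/\kappa$ is a constant times $Q^8$ and $k\ge\frac12e^{-C_3Q^2}n$ when $k\ge1$. Then $\eta=b\varepsilon_2^2/4$ is at least a constant times $b^2(\kappa/B)^2$, so $\eta\ge e^{-C_5Q^2}$ with $C_5$ absolute.

Let $\sigma\ge C_1\sqrt{n/\log n}$ with $C_1^2\ge16C_3$ and $C_1\ge1$. Then $a^2\le\log n$ as required, and $C_3Q^2\le C_3(128+2a^2)\le\frac14\log n$ for large $n$. So $e^{-C_3Q^2}n\ge n^{3/4}$, $k\ge\frac12n^{3/4}\ge1$, and the right side above is at most $2e^{-3n}+2e^{-k/2}+e^{-n/2}\le e^{-\sqrt n}$ for $n\ge n_0$.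

**Step 5: the gap bound.** Outside an event of probability at most $e^{-\sqrt n}$, $\mathrm{gap}>\eta Bn\ge n^2e^{-C_5Q^2}$, because $B\ge n$. As $Q^2=(8+a)^2\le128(1+n/\sigma^2)$, this is the first claim of Theorem 2.

**Step 6: from the gap to $D_n$.** On $\mathcal E\cap\{\mathrm{gap}>\eta Bn\}$ let $\hat Z$ be any SDP maximizer, $z$ the MLE (almost surely unique up to phase), $Z=D_z^{\mathrm H}\hat ZD_z$ and $\epsilon=1-\mathbf 1^TZ\mathbf 1/n^2$. Since $\lambda\ge0$ and $\|A\|\le B$, $L\succeq-BI$; also $L=\Pi L\Pi$. So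
$$\mathrm{gap}=-\langle L,Z\rangle=-\langle L,\Pi Z\Pi\rangle\le B\,\mathrm{Tr}(\Pi Z\Pi)=B\Big(n-\frac{\mathbf 1^TZ\mathbf 1}n\Big)=Bn\epsilon .$$
On the other hand, since $\|\mathbf 1\mathbf 1^T\|_{\rm F}=n$,
$$\|\hat Z-zz^{\mathrm H}\|_{\rm F}=\|Z-\mathbf 1\mathbf 1^T\|_{\rm F}\ge\frac1n\langle\mathbf 1\mathbf 1^T-Z,\mathbf 1\mathbf 1^T\rangle=n\epsilon .$$
So $D_n\ge\epsilon^2\ge(\mathrm{gap}/(Bn))^2\ge\eta^2\ge e^{-2C_5Q^2}$. With $Q^2\le128(1+n/\sigma^2)$ and $C_2=256C_5$, both claims of Theorem 2 hold. $\blacksquare$
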